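# Isotropic vectors in $I_{2,10}$ and the transcendental index of an Enriques surface

## 1. An isotropic vector, its group of scalars, and a forbidden set

A *lattice* is a free $\mathbb Z$-module of finite rank with a nondegenerate integral symmetric bilinear form. We write $x\cdot y$ or $xy$ for the form, and call $x^2=x\cdot x$ the norm of $x$. A lattice is *even* if all norms are even, and *odd* otherwise. $L(m)$ is $L$ with the form multiplied by $m$; $U$ is the hyperbolic plane (basis $e,f$ with $e^2=f^2=0$, $ef=1$); $A_n,D_n,E_n$ are positive definite; $I_{s,t}$ is the odd unimodular lattice $\langle1\rangle^s\oplus\langle-1\rangle^t$. Forms are extended bilinearly to complexifications, and $h(v,w)=v\cdot\bar w$.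

The whole talk is about one object. Let
$$\Lambda=I_{2,10},$$
and let $\omega\in\Lambda\otimes\mathbb C$ satisfy $\omega^2=0$ and $\omega\bar\omega>0$. If $\omega=a+ib$ with $a,b$ real, this says $a^2=b^2>0$ and $ab=0$. So $\omega$ spans a line that encodes an oriented positive definite plane $P=\langle\operatorname{Re}\omega,\operatorname{Im}\omega\rangle\subset\Lambda_{\mathbb R}$. The complement $P^\perp$ is negative definite of dimension $10$.

**Definition (stabilizer and scalars).** $\mathrm{Stab}(\omega)$ is the stabilizer of the line $\mathbb C\omega$ in $O(\Lambda)$. Write $g\omega=\chi(g)\omega$ for $g\in \mathrm{Stab}(\omega)$, and put $G_\omega=\chi(\mathrm{Stab}(\omega))\subset\mathbb C^\times$.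

Since $g$ preserves $\omega\bar\omega>0$, we have $|\chi(g)|=1$, and $g$ preserves $P$ and $P^\perp$. So $\mathrm{Stab}(\omega)$ is a discrete subgroup of the compact group $O(P)\times O(P^\perp)$, hence finite. As $-1\in\mathrm{Stab}(\omega)$, the group $G_\omega$ is finite cyclic of even order.

**Definition (the condition).** We say that $\omega$ satisfies $(*)$ if

$(*)$ no $v\in\Lambda$ with $v^2=-1$ is orthogonal to $\omega$.

**Definition (transcendental part).** $T=T_\omega$ is the smallest primitive sublattice of $\Lambda$ with $\omega\in T\otimes\mathbb C$, and $S=T^\perp$.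

Since $T\otimes \mathbb C$ is stable under conjugation, $P\subset T_{\mathbb R}$. So $S\subset P^\perp$ is negative definite, and $T$ is nondegenerate of signature $(2,\operatorname{rk}T-2)$. If $v\in\Lambda$ is orthogonal to $\omega$, then $v^\perp$ is primitive with $\omega$ in its complexification, so $T\subset v^\perp$ and $v\in S$. Thus $(*)$ says exactly that $S$ has no vector of norm $-1$.

One constraint is immediate. Let $\chi(g)$ have order $m$. Then $g$ preserves $T$, and $\ker\Phi_m(g)|_{T_{\mathbb Q}}$ is a rational subspace whose complexification contains $\omega$. By minimality it is all of $T_{\mathbb Q}$. So $\Phi_m(g|_T)=0$, $T_{\mathbb Q}$ is a vector space over $\mathbb Q(\zeta_m)$, and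
$$\varphi(m)\mid\operatorname{rk}T\le12.\tag{1}$$

**Example 1.** Let $e_1,\dots,e_{12}$ be the standard basis of $\Lambda$ ($e_1^2=e_2^2=1$) and $\omega=e_1+ie_2$. Then $T=\langle e_1,e_2\rangle\cong\mathbb Z^2$, and the elements of $O(\mathbb Z^2)$ that preserve $\mathbb C\omega$ are the four rotations. So $|G_\omega|=4$. But $e_3,\dots,e_{12}$ are orthogonal to $\omega$, and $(*)$ fails.

**Example 2.** Indefinite odd unimodular lattices are determined by their signature, so $\Lambda\cong I_{1,1}\oplus U\oplus E_8(-1)$. Let $a,b$ be the basis of $I_{1,1}$ with $a^2=1$, $b^2=-1$, and $e_0,f_0$ the basis of $U$. Put $t_1=2a+b$ (norm $3$), $t_2=e_0+f_0$ (norm $2$) and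
$$\omega=\sqrt2\,t_1+i\sqrt3\,t_2 .$$
Then $\omega^2=6-6=0$ and $\omega\bar\omega=12$. As $\sqrt2$ and $i\sqrt3$ are linearly independent over $\mathbb Q$, $T=\langle t_1,t_2\rangle\cong\langle3\rangle\oplus\langle2\rangle$. Its complement is $S=\langle a+2b\rangle\oplus\langle e_0-f_0\rangle\oplus E_8(-1)\cong\langle-3\rangle\oplus\langle-2\rangle\oplus E_8(-1)$. A vector of norm $-1$ in $S$ would give $3x^2+2y^2+(\text{even}\ge0)=1$, which is impossible. So $(*)$ holds. Suppose $|G_\omega|>2$. By (1) it is an even number with $\varphi\le2$, so $4$ or $6$. If $\Phi_4(g|_T)=0$ and $0\ne v\in T$, then $v\cdot gv=gv\cdot g^2v=-v\cdot gv$, so $v,gv$ is an orthogonal basis of $T_{\mathbb Q}$ with equal norms, and $\det T$ is a square up to rational squares. If $\Phi_3(g|_T)=0$, then $0=v(v+gv+g^2v)=v^2+2v\cdot gv$, and $\det T$ is $\frac34(v^2)^2$ up to squares; if $\Phi_6(g|_T)=0$, use $-g$. But $\det T=6$, and neither $6$ nor $6/3$ is a rational square. So $|G_\omega|=2$.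

## 2. Enriques surfaces and the theorems

The pair $(\Lambda,\omega)$ answers a question about Enriques surfaces. An Enriques surface $Y$ (always over $\mathbb C$) is the quotient of a K3 surface $X$ by a fixed-point-free involution $\varepsilon$. We write $\pi:X\to Y$ and $H^0(K_X)=\mathbb C\omega$, and $T_X$ is the transcendental lattice: the smallest primitive sublattice of $H^2(X,\mathbb Z)$ whose complexification contains $\omega$. One has $K_Y^{\otimes2}\cong\mathcal O_Y$, so $H^0(Y,K_Y^{\otimes2})$ is one-dimensional, and $\mathrm{Aut}(Y)$ acts on it by pullback through a character to $\mathbb C^\times$.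

**Definition (transcendental index).** $I(Y)$ is the order of the image of $\mathrm{Aut}(Y)\to\mathrm{GL}(H^0(Y,K_Y^{\otimes2}))\cong\mathbb C^\times$.

The problem, from Simon Brandhorst, Sławomir Rams, Ichiro Shimada, "On characteristic polynomials of automorphisms of Enriques surfaces", arXiv:1909.10813 (2019), is to determine which values $I(Y)$ takes. Put
$$E_{10}=U\oplus E_8(-1),\qquad M=E_{10}(2),\qquad N=U\oplus E_{10}(2).$$

**Theorem A.** The transcendental indices of complex Enriques surfaces are exactly $1,2,4$.

**Theorem B.**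
(i) $I(Y)=\frac12|G_\omega|$, where $G_\omega\subset\mathbb C^\times$ is the group of scalars by which the stabilizer of $\mathbb C\omega$ in $O(N)$ acts on $\omega$.
(ii) A pair $(I(Y),\operatorname{rk}T_X)=(I,r)$ occurs for some $Y$ if and only if it is one of: $I=1$, $2\le r\le12$; $I=2$, $r\in\{2,4,6,8,10,12\}$; $I=4$, $r\in\{4,8,12\}$.
(iii) In the period domain of $N$, the periods of Enriques surfaces with $I\ge2$ (resp. $I=4$) lie in a countable union of balls of dimension $\le5$ (resp. $\le2$), and these bounds are attained.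
(iv) $I=4$ is attained by a finite-order automorphism of an explicit surface: for $m\in\mathbb C\setminus\{\pm2\}$, the double cover $X:w^2=1+mx^2+x^4+(1-x^4)y^4$ of $\mathbb P^1\times\mathbb P^1$ modulo $\varepsilon:(x,y,w)\mapsto(-x,-y,-w)$.

We shall see that $O(N)=O(\Lambda)$, so the two uses of the symbol $G_\omega$ agree.

**How an automorphism acts on $\omega$.** Each $\phi\in\mathrm{Aut}(Y)$ lifts to the universal cover $X$. A lift $\tilde\phi$ normalizes $\{1,\varepsilon\}$, so it commutes with $\varepsilon$; conversely every automorphism of $X$ commuting with $\varepsilon$ descends. Write $\tilde\phi^*\omega=\zeta\omega$. A generator $\eta$ of $H^0(K_Y^{\otimes2})$ has $\pi^*\eta=c\,\omega^2$ with $c\ne0$, so $\phi^*\eta=\zeta^2\eta$. Let $G$ be the group of all scalars $\zeta$ arising from lifts. The form $\omega$ does not descend to $Y$, because $H^0(K_Y)=0$; so $\varepsilon^*\omega=-\omega$ and $-1\in G$. Once $G$ is known to be finite (Section 5), it is cyclic of even order $n$, and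
$$I(Y)=|\{\zeta^2:\zeta\in G\}|=n/2 .$$

## 3. A surface with an automorphism of order four on the bicanonical form

Before any lattice theory, here is a surface where one can compute by hand. Let $A=1+mx^2+x^4$ and $B=1-x^4$ with $m\ne\pm2$. The roots of $A$ are simple, since $t^2+mt+1$ has distinct nonzero roots. Those of $B$ are $\pm1,\pm i$. As $A(\pm1)=2+m$ and $A(\pm i)=2-m$ are nonzero, $A$ and $B$ are coprime.

**Step 1: $X$ is a smooth K3 surface.** For this we show that the $(4,4)$-curve $A+By^4=0$ is smooth.

* For $x,y$ finite, at a singular point $By^3=0$. If $B=0$, then $A=0$, impossible. If $y=0$, then $A=A'=0$, impossible.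
* For $x$ finite and $y=\infty$, put $y'=1/y$. The equation is $Ay'^4+B=0$, and a singular point with $y'=0$ has $B=B'=0$, impossible.
* For $x=\infty$, put $x'=1/x$. Since $x'^4A(1/x')=A(x')$ and $x'^4B(1/x')=-B(x')$, the equations become $A(x')-B(x')y^4=0$ and $A(x')y'^4-B(x')=0$, and the same argument applies.

A double cover of $\mathbb P^1\times\mathbb P^1$ branched along a smooth $(4,4)$-curve is a K3 surface, with $\omega=dx\wedge dy/w$.

**Step 2: $\varepsilon$ is free.** It preserves $X$, since the right-hand side is even in $x$ and in $y$. On $\mathbb P^1\times\mathbb P^1$ the map $(x,y)\mapsto(-x,-y)$ fixes exactly $(0,0),(\infty,0),(0,\infty),(\infty,\infty)$. The local values of $A+By^4$ there are $1,1,1,-1$, all nonzero, so each of the four points has two preimages. The fibre coordinates $w,\ w/x^2,\ w/y^2,\ w/x^2y^2$ change sign under $\varepsilon$, so the two preimages are exchanged. Hence $Y=X/\varepsilon$ is an Enriques surface.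

**Step 3: an automorphism.** Put
$$g(x,y,w)=\left(\tfrac1x,\ \zeta_8y,\ \tfrac w{x^2}\right).$$
Since $A(1/x)=x^{-4}A(x)$, $B(1/x)=-x^{-4}B(x)$ and $\zeta_8^4=-1$, we get $A(1/x)+B(1/x)\zeta_8^4y^4=x^{-4}(A(x)+B(x)y^4)=(w/x^2)^2$. So $g$ is a birational self-map of the K3 surface $X$, hence an automorphism. It has finite order, as $g^2(x,y,w)=(x,\zeta_8^2y,w)$, and it commutes with $\varepsilon$. Moreover
$$g^*\omega=\frac{(-x^{-2}dx)\wedge(\zeta_8\,dy)}{w/x^2}=-\zeta_8\,\omega .$$
So $g$ acts on $H^0(Y,K_Y^{\otimes2})$ by $\zeta_8^2=\pm i$, and $4\mid I(Y)$. That $I(Y)$ is not larger is the hard half of Theorem A.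

## 4. Discriminant forms, gluing and the facts we quote

For a lattice $L$ let $L^\vee=\{x\in L_{\mathbb Q}:x\cdot L\subset\mathbb Z\}$ and $A_L=L^\vee/L$, of order $|\det L|$. It carries $b_L(x,y)=xy\in\mathbb Q/\mathbb Z$ and, for $L$ even, $q_L(x)=x^2\in\mathbb Q/2\mathbb Z$.

**Example.** For $A_2$, $A_L\cong\mathbb Z/3$ and a generator has norm $\frac23$. If $g$ is the rotation of order $3$, then $A_2\cong\mathbb Z[\zeta_3]$ as a module, $A_2^\vee=(1-g)^{-1}A_2$, and so $(1-g)A_2^\vee=A_2$: the rotation acts trivially on $A_{A_2}$. For $U(2)$ with basis $e,f$ ($ef=2$), $A_L=\{0,\frac e2,\frac f2,\frac{e+f}2\}$ with $q=0,0,0,1$.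

**Gluing.** *Let $F$ be a primitive nondegenerate sublattice of a unimodular lattice $\Lambda$ and $C=F^\perp$. The projections give isomorphisms $A_F\cong\Lambda/(F\oplus C)\cong A_C$, and under the resulting isomorphism $b_F\cong-b_C$. Conversely, if $\gamma:A_F\to A_K$ is an isomorphism with $b_K(\gamma x,\gamma y)=-b_F(x,y)$, then $V=\{x+y\in F^\vee\oplus K^\vee:\gamma(\bar x)=\bar y\}$ is unimodular, and $F,K$ are primitive in $V$ and orthogonal complements of each other.*

For the first part, a functional on $F$ extends to $\Lambda$ (primitivity) and is given by an element of $\Lambda$ (unimodularity), so $\Lambda\to F^\vee\to A_F$ is onto. If the projection of $x$ lies in $F$, the other component lies in $\Lambda\cap C_{\mathbb Q}=C$; so the kernel is $F\oplus C$. The same holds for $C$. For $x=y+z$ and $x'=y'+z'$ in $\Lambda$, integrality of $xx'$ says $b_F(y,y')=-b_C(z,z')$. For the converse, $V$ is integral by the condition on $\gamma$, contains $F\oplus K$ with index $|A_F|$, and $|\det(F\oplus K)|=|A_F|^2$; so it is unimodular. An element of $V\cap F_{\mathbb Q}$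 has $K$-component $0$, hence class $0$ in $A_F$, so it lies in $F$; likewise for $K$. If, in addition, $F\oplus K$ carries an isometry compatible with $\gamma$, it extends to $V$.

**Example.** $v=(1,1,1)\in\mathbb Z^3$ spans $\langle3\rangle$, and $v^\perp\cong A_2$. Indeed $b_{\langle3\rangle}=\langle\frac13\rangle$ and $b_{A_2}=\langle\frac23\rangle=\langle-\frac13\rangle$.

A *characteristic vector* of an integral lattice is a vector $u$ with $ux\equiv x^2\bmod2$ for all $x$ in the lattice. In $\mathbb Z^m$ these are the vectors with all coordinates odd.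

We use the following facts.

* The Torelli theorem for K3 surfaces: an isometry of $H^2(X,\mathbb Z)$ that preserves $\mathbb C\omega$ and maps an ample class to an ample class is $\phi^*$ for a unique $\phi\in\mathrm{Aut}(X)$. Surjectivity of the period map for K3 surfaces. On a projective K3 surface the ample cone is the set of $x$ in the positive cone with $x\delta>0$ for all effective $\delta\in NS(X)$ with $\delta^2=-2$; it is a chamber of the Weyl group generated by the reflections in the $(-2)$-vectors of $NS(X)$, which acts transitively on chambers.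
* $H^2(X,\mathbb Z)^{\varepsilon}=\pi^*H^2(Y,\mathbb Z)\cong M$, with orthogonal complement $\cong N$ (Barth–Hulek–Peters–Van de Ven, Ch. VIII).
* Milgram's formula: for $L$ even, $\sum_{x\in A_L}e^{\pi iq_L(x)}=\sqrt{|A_L|}\,e^{2\pi i\,\mathrm{sign}(L)/8}$.
* van der Blij: $u^2\equiv\mathrm{sign}\pmod 8$ for $u$ characteristic in a unimodular lattice.
* Positive definite unimodular lattices of rank $m\le11$ are $\mathbb Z^m$ and, if $m\ge8$, $E_8\oplus\mathbb Z^{m-8}$ (Kneser).
* Indefinite odd unimodular lattices are determined by their signature.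
* $O_{10}^+(2)$ is generated by transvections (Dieudonné).
* Each class of $E_8/2E_8$ contains a vector of norm $0$, $2$ or $4$.

## 5. From $N=U\oplus E_{10}(2)$ to the odd lattice $\Lambda$

The lattice attached to an Enriques surface is $N$. It has many $2$'s in its form, and $\Lambda$ is a cleaner version of it.

**Step 1: the period of $Y$ avoids the $(-2)$-vectors of $N$.** Since $\varepsilon^*\omega=-\omega$, we have $\omega\in N\otimes\mathbb C$, with $\omega^2=0$ and $\omega\bar\omega>0$. Every lift $\tilde\phi$ commutes with $\varepsilon$, so $\tilde\phi^*|_N\in O(N)$, and it preserves $\mathbb C\omega$. Suppose $\delta\in N$, $\delta^2=-2$ and $\delta\omega=0$. Then $\delta\in NS(X)$, and by Riemann–Roch $\delta$ or $-\delta$ is effective. As $\varepsilon^*\delta=-\delta$, and $\varepsilon^*$ preserves effectivity, both are effective, which is absurd.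

**Step 2: construct $\Lambda$ canonically from $N$.** Let $L=N^\vee(2)$. Since $N=U\oplus U(2)\oplus E_8(-2)$,
$$L\cong U(2)\oplus U\oplus E_8(-1).$$
With $e,f$ the standard basis of $U(2)$, $A_L=\{0,\frac e2,\frac f2,\frac{e+f}2\}$ with $q=0,0,0,1$. Let $\Lambda=L+\mathbb Z\frac{e+f}2$. It contains $L$ with index $2$ and $|\det L|=4$, so it is unimodular; it has signature $(2,10)$, and the norms in $\Lambda\setminus L$ are odd. So $\Lambda\cong I_{2,10}$, and $L$ is its even sublattice. The class with $q=1$ is unique, so every isometry of $L$ preserves $\Lambda$, and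
$$O(N)=O(L)=O(\Lambda).$$

**Step 3: translate the forbidden vectors.** We have $L^\vee=\frac12N$ with form $2(\cdot,\cdot)_N$. So $\delta\mapsto\delta/2$ is a bijection from the $(-2)$-vectors of $N$ to the norm $-1$ vectors of $L^\vee$. A vector of norm $-1$ in $L^\vee$ must lie in the class with $q=1$, hence in $\Lambda$; and a norm $-1$ vector of $\Lambda$ is not in $L$, so it is in that class. Thus the $(-2)$-vectors of $N$ correspond exactly to the norm $-1$ vectors of $\Lambda$.

Hence the period of an Enriques surface, viewed in $\Lambda\otimes\mathbb C=N\otimes\mathbb C$, satisfies $(*)$. Also $G\subset G_\omega$, so $G$ is finite. Finally $T_\omega\otimes\mathbb Q=T_X\otimes\mathbb Q$ up to scaling the form, so the ranks agree.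

## 6. Torelli: periods and stabilizers

**Proposition 1.** (a) Every $\omega$ satisfying $(*)$ is the period of an Enriques surface. (b) For an Enriques surface with period $\omega$, $G=G_\omega$; hence $I(Y)=\frac12|G_\omega|$.

### Proof of (a)

**Step 1: produce an involution of a K3 surface.** On the K3 lattice $H=U\oplus E_{10}\oplus E_{10}$ let $\iota(u,x,y)=(-u,y,x)$. Its invariant lattice $\{(0,x,x)\}$ is $M$, and its anti-invariant lattice $\{(u,x,-x)\}$ is $N$. Take a marked K3 surface $X$ with period $\omega\in N_{\mathbb C}$. Then $M\subset NS(X)$, and $M$ has signature $(1,9)$, so $X$ is projective. By $(*)$ no $(-2)$-vector of $NS(X)$ lies in $N=M^\perp$. So no hyperplane $\delta^\perp$ ($\delta\in NS(X)$, $\delta^2=-2$) contains $M_{\mathbb R}$. These hyperplanes are locally finite in the positive cone, so some $x$ in the positive cone of $M_{\mathbb R}$ lies on none of them. Composing the marking with $\pm$ an element of the Weyl group of $NS(X)$, which does not change the line $\mathbb C\omega$, we may assume that $x$ is in the ample cone.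 Now $\iota$ is an isometry with $\iota\omega=-\omega$ and $\iota x=x$, so it preserves the chamber of $x$. By Torelli $\iota=\varepsilon^*$ for a unique automorphism $\varepsilon$, and $\varepsilon^2=1$ by uniqueness.

**Step 2: show that $\varepsilon$ is free.** At a fixed point $d\varepsilon$ is an involution of determinant $-1$, since $\varepsilon^*\omega=-\omega$. So $X^\varepsilon$ is empty or a smooth curve. Suppose it is a curve. Then $\rho:X\to Z=X/\varepsilon$ has $Z$ smooth, and $q(Z)=0$. Let $R$ be the ramification curve and $B$ the branch curve. From $0=K_X=\rho^*K_Z+R$ and $\rho^*B=2R$ we get $\rho^*(B+2K_Z)=0$, so $B$ is numerically equivalent to $-2K_Z$. As $B\neq0$ is effective, $K_Z$ is negative on an ample class, all plurigenera vanish, and $Z$ is rational by Castelnuovo. Now $b_2(Z)=\operatorname{rk}M=10$. Minimal rational surfaces have $b_2\le2$, so $Z$ contains a $(-1)$-curve, and $H^2(Z,\mathbb Z)$ is an *odd* unimodular lattice. The image $\rho^*H^2(Z,\mathbb Z)\subset M$ is isomorphic to $H^2(Z,\mathbb Z)(2)$, of determinant $\pm2^{10}=\pm\det M$.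 So it equals $M=E_{10}(2)$, and $H^2(Z,\mathbb Z)\cong E_{10}$ is even, a contradiction. Hence $\varepsilon$ is free, and $X/\varepsilon$ is an Enriques surface with period $\omega$.

### Proof of (b)

We know $G\subset G_\omega$. Let $g\in O(N)$ with $g\omega=\zeta\omega$; we must find an automorphism realizing $\zeta$.

**Step 1: extend $g$ to $H^2(X,\mathbb Z)$.** By gluing it suffices to show that $O(M)\to O(A_M)$ is onto. We have $M^\vee=\frac12M$, so $A_M\cong E_{10}/2E_{10}$ with quadratic form $Q(x)=\frac12x^2\bmod2$. Its orthogonal group is $O_{10}^+(2)$, generated by transvections $x\mapsto x+(xv)v$ in classes $v$ with $Q(v)=1$. The reflection of $E_{10}$ in a vector $v$ of norm $-2$ is $x\mapsto x+(xv)v$ and induces that transvection. So it suffices that every class with $Q=1$ contains a vector of norm $-2$. Write a representative as $ae+bf+y$ with $e,f$ the basis of $U$ and $y\in E_8(-1)$; then $Q=ab+\frac12y^2$. Note that $y^2\bmod4$ depends only on $y$ modulo $2E_8$.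

* If one of $a,b$ is even, replace it by $0$. Then $y^2\equiv2\bmod4$, and the class of $y$ contains a vector of norm $-2$. Replacing $y$ by it gives a vector of norm $-2$.
* If $a,b$ are odd, replace them by $\pm1$. Now $y^2\equiv0\bmod4$, and we may take $y^2=0$, i.e. $y=0$, or $y^2=-4$. Use $e-f$ or $e+f+y$, respectively; both have norm $-2$.

Thus $g$ extends to an isometry $\tilde g=(g_M,g)$ of $H^2(X,\mathbb Z)$ preserving $\mathbb C\omega$. It preserves $M$ and $N$, so it commutes with $\varepsilon^*$. Since $-1$ acts trivially on the $2$-elementary group $A_M$, we may replace $g_M$ by $-g_M$ and assume that $\tilde g$ preserves the component $P_M$ of the positive cone of $M_{\mathbb R}$ containing ample classes.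

**Step 2: understand the mirrors in $P_M$.** Let $\Delta$ be the set of $(-2)$-vectors of $NS(X)$, $\delta\in\Delta$, and $\delta_\pm=\delta\pm\varepsilon^*\delta$. Then $\delta_+\ne0$, since $\delta\notin N$ by Section 5, Step 1. The lattice $N\cap NS(X)$ is negative definite, as it is orthogonal to the positive plane in $N_{\mathbb R}$. So $\delta_-^2=-4-2\,\delta\cdot\varepsilon^*\delta\le0$, and equality would give $\delta_-=0$, $\delta\in M$, impossible because norms in $M$ are divisible by $4$. Thus $\delta\cdot\varepsilon^*\delta>-2$. Also $4\mid\delta_+^2=-4+2\,\delta\cdot\varepsilon^*\delta$. Hence $\delta\cdot\varepsilon^*\delta\ge0$ is even. For $x\in M_{\mathbb R}$ we have $x\delta=\frac12x\delta_+$.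

* If $\delta\cdot\varepsilon^*\delta\ge2$, then $\delta_+^2\ge0$, $\delta_+\ne0$, and $\delta^\perp\cap M_{\mathbb R}=\delta_+^\perp$ misses $P_M$.
* If $\delta\cdot\varepsilon^*\delta=0$, then $s_\delta s_{\varepsilon^*\delta}$ commutes with $\varepsilon^*$, is trivial on $T_X$, and acts on $M$ by $x\mapsto x+(x\delta)\delta+(x\cdot\varepsilon^*\delta)\varepsilon^*\delta=x+\frac12(x\delta_+)\delta_+$. This is the reflection in $\delta_+$, a vector of norm $-4$.

**Step 3: move $\tilde g$ into the ample chamber.** Let $W$ be the group generated by the products $s_\delta s_{\varepsilon^*\delta}$ of the second kind. It commutes with $\varepsilon^*$ and preserves $\Delta$, so the family of mirrors in $P_M$ is $W$-invariant; it is also locally finite. Two components of $P_M\setminus\bigcup_{\delta\in\Delta}\delta^\perp$ are joined by a segment crossing finitely many mirrors one at a time, and each crossing is realized by the reflection in that mirror, which permutes the components. So $W$ is transitive on the components. The ample classes in $M_{\mathbb R}$ form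 the set $\{x\in P_M:x\delta>0\ \forall\,\delta\in\Delta\text{ effective}\}$. It is nonempty (take $a+\varepsilon^*a$ with $a$ ample), convex, and the signs of $x\delta$ are constant on components; so it is one component. As $\tilde g$ preserves $\Delta$ and $P_M$, it permutes the components, and $w\tilde g$ preserves the ample component for some $w\in W$. By Torelli $w\tilde g=\phi^*$ with $\phi\in\mathrm{Aut}(X)$. Since $\phi^*$ commutes with $\varepsilon^*$, $\phi$ commutes with $\varepsilon$; and $\phi^*\omega=w(\zeta\omega)=\zeta\omega$. $\square$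

This is Theorem B(i). From here on Enriques surfaces disappear: **we must find all $n=|G_\omega|$ for $\omega$ satisfying $(*)$**.

## 7. What the rank bound leaves, and an order $3$ isometry that only $(*)$ excludes

The first thing to try is (1). The even $n$ with $\varphi(n)\le12$ are
$$2,4,6,8,10,12,14,16,18,20,22,24,26,28,30,36,42,$$
so $I(Y)\in\{1,2,\dots,15,18,21\}$. That is seventeen candidates, and counting eigenvalues says no more.

Nor does the existence of isometries of $\Lambda$ help. Glue $A_2$ to $A_2(-1)$ along the identity of the discriminant groups. The result $\{(x,y)\in A_2^\vee\oplus A_2(-1)^\vee:x-y\in A_2\}$ is unimodular of signature $(2,2)$. Adding $I_{0,8}$ gives an odd unimodular lattice of signature $(2,10)$, that is, $\Lambda$. The rotation of order $3$ on $A_2$ acts trivially on $A_{A_2}$, so it extends to $g\in O(\Lambda)$ by the identity on $A_2(-1)\oplus I_{0,8}$. Let $\omega\in A_2\otimes\mathbb C$ be an eigenvector of $g$ with eigenvalue $\zeta_3$. Then $\omega^2=\zeta_3^2\omega^2$ gives $\omega^2=0$, and $\omega\bar\omega>0$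 since $A_2$ is positive definite. So $6\mid|G_\omega|$. What fails is $(*)$: the basis vectors of $I_{0,8}$ are orthogonal to $\omega$.

So the proof has to use $(*)$, which forbids vectors of norm $-1$ in a *definite* lattice. We now isolate that lattice.

## 8. The fixed lattice of an isometry of odd prime power order

**Lemma 2.** Let $p$ be an odd prime, $g\in O(\Lambda)$ of order a power $q$ of $p$, $g\omega=\zeta\omega$, $\zeta\ne1$, with $(*)$. Put $F=\Lambda^g$, $C=F^\perp$, $F_+=F(-1)$, $f=\operatorname{rk}F$.

1. $F$ is negative definite, $F_+$ has no vectors of norm $1$, and $C$ has signature $(2,10-f)$.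
2. $C$ is even, $F$ is odd (in particular $f>0$), and $F$ contains a characteristic vector $u$ of $\Lambda$, with $u^2\equiv0\bmod8$.
3. $A_F\cong A_C$ is killed by $q$, and $b_{F_+}\cong b_C$.
4. If $q=p$: $\operatorname{rk}C=k(p-1)$, $f=12-k(p-1)$, and $A_C\cong\mathbb F_p^a$ with $a\le\min(k,f)$ and $a\equiv k\bmod2$.

**Proof of 1: use $(*)$.** For $x\in F$, $x\omega=gx\cdot g\omega=\zeta\,x\omega$, so $x\omega=0$. Thus $F\subset P^\perp$ is negative definite, and $(*)$ excludes norm $-1$ in $F$.

**Proof of 2: parity.** On $C$ the map $x\mapsto x^2\bmod2$ is a linear functional, invariant under $g$; so it kills $(1-g)C$. The eigenvalues of $g$ on $C$ are roots of unity of orders $p^j$ with $j\ge1$, because $C_{\mathbb Q}\cap F_{\mathbb Q}=0$. So $\det(1-g|_C)$ is a product of values $\Phi_{p^j}(1)=p$, hence odd, $(1-g)C$ has odd index, and the functional is $0$. So $C$ is even. For $x\in\Lambda$,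
$$qx=\sum_{i<q}g^ix+\Big(qx-\sum_{i<q}g^ix\Big)\in F\oplus C .$$
If $F$ were even, $q^2x^2$ and hence $x^2$ would be even for all $x$, but $\Lambda$ is odd. If $u_0$ is characteristic, so are all $g^iu_0$, and so is $u=\sum_{i<q}g^iu_0\in F$, as $q$ is odd. By van der Blij $u^2\equiv2-10\equiv0\bmod8$.

**Proof of 3: gluing.** By Section 4, $A_F\cong\Lambda/(F\oplus C)\cong A_C$ and $b_F\cong-b_C$, so $b_{F_+}\cong b_C$. The displayed formula shows that the group is killed by $q$.

**Proof of 4: size and parity of $A_C$.** Now $\Phi_p(g|_C)=0$, so $\operatorname{rk}C=k(p-1)$. Let $y\in C^\vee$ and let $x\in\Lambda$ have projection $y$. Since $x-y\in F^\vee$ is fixed by $g$, $(1-g)y=(1-g)x\in\Lambda\cap C_{\mathbb Q}=C$. So $C\subset C^\vee\subset(1-g)^{-1}C$, and the last lattice has index $\Phi_p(1)^k=p^k$ over $C$. As $1-g$ divides $p$ in $\mathbb Z[g|_C]$, the group $A_C$ is killed by $p$. So $A_C\cong\mathbb F_p^a$ with $a\le k$, and $a\le f$ as $A_C\cong A_F$ is generated by $f$ elements. The form $(x,(g-g^{-1})y)$ on $C$ is skew-symmetric, so its determinant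 is a square. Since $g-g^{-1}=g^{-1}(g-1)(g+1)$, $\Phi_p(1)=p$ and $\Phi_p(-1)=1$, this determinant is $\pm p^ap^k$. So $a+k$ is even. $\square$

**A case by hand: $p=11$.** Here $k=1$, $f=2$, $a=1$, and $F_+$ is a positive definite binary lattice of determinant $11$. A reduced Gram matrix $\begin{pmatrix}\alpha&\beta\\\beta&\gamma\end{pmatrix}$ has $2|\beta|\le\alpha\le\gamma$, so $\frac34\alpha^2\le11$ and $\alpha\le3$. The possibilities are
$$\begin{pmatrix}1&0\\0&11\end{pmatrix},\qquad\begin{pmatrix}2&\pm1\\\pm1&6\end{pmatrix},\qquad\begin{pmatrix}3&\pm1\\\pm1&4\end{pmatrix}.$$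
The first has a vector of norm $1$, the second is even. In the third (take $\beta=1$), a characteristic vector $(x,y)$ satisfies $3x+y\equiv1$ and $x+4y\equiv0\bmod2$, so $x=2x'$ and $y$ is odd. Its norm is $4(3x'^2+x'y+y^2)$, and $3x'^2+x'y+y^2$ is odd. So the norm is $\equiv4\bmod8$, against Lemma 2(2). Order $11$ is impossible.

**Where this stops.** The direct method is to list the definite lattices $F_+$ with the right determinant. For $p=3$, $k=1$ one has rank $10$ and determinant $3$, and the local information cannot finish the job: the lattice $\mathbb Z^8\oplus A_2$ is odd, its characteristic vector $(1,\dots,1;0)$ has norm $8$, and by the example of Section 7 it really occurs as $F_+$ once $(*)$ is dropped. Only the absence of norm $1$ vectors distinguishes it from what we want, and that is a global property. We would need every odd lattice of rank $10$ and determinant $3$ with the given discriminant form.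

## 9. Completing $F_+$ by a small lattice $K$

The way past this point is not to classify $F_+$ but to enlarge it. If $K$ is a small positive definite lattice with $b_K\cong-b_{F_+}$, then $F_+\oplus K$ glues to a unimodular lattice $V$. In the ranks that occur, $V$ is $\mathbb Z^m$ or $E_8\oplus\mathbb Z^{m-8}$, and $F_+=K^\perp$ can be read off. Which $K$ is allowed depends on one sign, and Milgram's formula computes that sign from the signature of $C$.

**Step 1: the sign $\kappa$.** A nondegenerate symmetric bilinear form on $\mathbb F_p^a$ ($p$ odd) is $\langle c_1/p\rangle\oplus\dots\oplus\langle c_a/p\rangle$. Let $\delta(b)=\prod\left(\frac{c_i}p\right)$; then $b$ is determined by $(a,\delta)$. Let $C$ be even of signature $(2,r-2)$ with $A_C=\mathbb F_p^a$. Then $q_C=\bigoplus\langle2s_i/p\rangle$: if $q(x)=c/p$, then $q(px)=pc\in2\mathbb Z$, so $c$ is even. With $\varepsilon_p=1$ or $i$ for $p\equiv1$ or $3\bmod4$, the classical Gauss sum is $\sum_{x\bmod p}e^{2\pi isx^2/p}=\left(\frac sp\right)\varepsilon_p\sqrt p$. So Milgram's formula reads $\prod\left(\frac{s_i}p\right)\varepsilon_p^a=e^{2\pi i(4-r)/8}$,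 and
$$\delta(b_C)=\left(\tfrac2p\right)^a\varepsilon_p^{-a}e^{2\pi i(4-r)/8}.$$
Multiplying by $\left(\frac{-1}p\right)^a=\varepsilon_p^{2a}$ we get
$$\kappa:=\delta(-b_C)=-\left(\tfrac2p\right)^a\varepsilon_p^{\,a}\,e^{-\pi ir/4}.\tag{2}$$
If $a=0$, the form is empty, $\delta=1$, and (2) must give $\kappa=1$.

**Step 2: the unimodular lattice $V$.** Let $K$ be positive definite with $A_K\cong\mathbb F_p^a$ and $\delta(b_K)=\kappa$. Then $b_K\cong-b_C\cong-b_{F_+}$. By gluing, $F_+\oplus K$ has a positive definite unimodular overlattice $V$ of rank $f+\operatorname{rk}K$, in which $K$ is primitive and $K^\perp=F_+$. It is odd because $F_+$ is. So, for rank $\le11$, $V=\mathbb Z^m$ or $V=E_8\oplus\mathbb Z^j$ with $j\ge1$.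

The building blocks are $\delta(\langle p\rangle)=1$; $\delta(A_2)=\left(\frac23\right)=-1$; and $B=\begin{pmatrix}2&1\\1&3\end{pmatrix}$, of determinant $5$, with $B\cong\langle2\rangle\oplus\langle\frac52\rangle$ over $\mathbb Z_5$. The discriminant form of $\langle\frac52\rangle$ is $\langle\frac25\rangle$, so $\delta(B)=\left(\frac25\right)=-1$.

**Step 3: two obstructions.** Let $e_1,\dots,e_j$ be the standard basis of the $\mathbb Z^j$-part of $V$ (all of $V$ if $V=\mathbb Z^m$) and $c=\sum e_i$. It is a characteristic vector of $V$.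

* (O1) Some $e_i$ is orthogonal to $K$. Then $F_+=K^\perp$ has a vector of norm $1$, contradicting Lemma 2(1). In other words, $K$ must have full support on $e_1,\dots,e_j$.
* (O2) $c\in K+2V$. Then for $z\in K^\perp$ we have $z^2\equiv cz\equiv0\bmod2$, so $F_+$ is even, contradicting Lemma 2(2).

A typical use of (O2): if $V=\mathbb Z^m$ and $K$ is generated by vectors $\pm e\pm e\pm e$ with disjoint supports covering all indices, their sum is $\equiv c\bmod2$.

**Norm $2$ and $3$ vectors.** In $\mathbb Z^m$ they are $\pm e_i\pm e_j$ and $\pm e_i\pm e_j\pm e_l$. In $E_8\oplus\mathbb Z^j$ the $E_8$-part has norm $0$ or at least $2$, and even. So norm $2$ vectors lie in $E_8$ or in $\mathbb Z^j$, and norm $3$ vectors are $\pm e_i\pm e_j\pm e_l$ or $\pm e_i+\alpha$ with $\alpha$ a root of $E_8$.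

## 10. No element of odd prime order

**Lemma 3.** The situation of Lemma 2 with $q=p$ is impossible.

By (1), $p-1\le12$, so $p\in\{3,5,7,11,13\}$. By Lemma 2, $f=12-k(p-1)>0$; this excludes $p=13$, and $(p,k)=(7,2),(5,3),(3,6)$. In (2), $r=k(p-1)$. We go through the pairs $(k,a)$ allowed by Lemma 2(4).

**Step 1: $p=3$.** Here $\varepsilon_3=i$, $\left(\frac23\right)=-1$ and $e^{-\pi ir/4}=(-i)^k$, so $\kappa=-(-i)^{a+k}=-i^{-(a+k)}$; and $f=12-2k$, $1\le k\le5$.

* $(1,1)$: $\kappa=1$, $K=\langle3\rangle=\mathbb Zv$, $\operatorname{rk}V=11$. If $V=\mathbb Z^{11}$, $v$ has support of size $3$: (O1). If $V=E_8\oplus\mathbb Z^3$, either $v=\pm e_1\pm e_2\pm e_3\equiv c$: (O2); or $v=\pm e_i+\alpha$, and $e_j\perp K$ for $j\ne i$: (O1).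
* $(2,0)$: $F_+$ is odd unimodular of rank $8$, so it is $\mathbb Z^8$, with vectors of norm $1$. Contradiction.
* $(2,2)$: $\kappa=-1$, $K=A_2\oplus\langle3\rangle$, $\operatorname{rk}V=11$. If $V=\mathbb Z^{11}$, the support of $K$ has at most $3+3$ elements: (O1). Let $V=E_8\oplus\mathbb Z^3$, and let $v$ be the norm $3$ generator. The two roots generating $A_2$ are not orthogonal, so $A_2\subset E_8$ or $A_2\subset\mathbb Z^3$. If $A_2\subset\mathbb Z^3$, then up to signs and order $A_2=\langle e_1-e_2,e_2-e_3\rangle$. The $\mathbb Z^3$-part of $v$ is $t(e_1+e_2+e_3)$ and its $E_8$-part has even norm, so $3=3t^2+\text{even}$ gives $v=\pm(e_1+e_2+e_3)$. Then $K$, of determinant $9$, has index $3$ in $\mathbb Z^3$ and is not primitive. Contradiction. If $A_2\subset E_8$, then $v=\pm e_1\pm e_2\pm e_3$: (O2); or $v=\pm e_i+\alpha$: (O1).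
* $(3,1)$: $\kappa=-1$, $K=A_2$, $\operatorname{rk}V=8$ and $V$ is odd, so $V=\mathbb Z^8$. The support of $A_2$ has $3$ elements: (O1).
* $(3,3)$: $\kappa=1$, $K=\langle3\rangle^3$, $\operatorname{rk}V=9$. If $V=\mathbb Z^9$, full support forces three norm $3$ vectors with disjoint supports: (O2). If $V=E_8\oplus\mathbb Ze$, the generators are, up to signs, $e+\alpha_i$ with roots $\alpha_i$, and orthogonality gives $\alpha_i\alpha_j=-1$ for $i\ne j$. So $(\sum\alpha_i)^2=6-6=0$ and $\sum(e+\alpha_i)=3e$. By primitivity $e\in K$, but $K$ has no vector of norm $1$. Contradiction.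
* $(4,0)$: $\kappa=-1$, impossible for $a=0$.
* $(4,2)$: $\kappa=1$, $K=\langle3\rangle^2$, $V=\mathbb Z^6$. Full support forces disjoint supports: (O2).
* $(4,4)$: $\kappa=-1$, so $\delta(b_{F_+})=\delta(b_C)=\left(\frac{-1}3\right)^4\kappa=-1$. But $f=4=a$ gives $F_+=3F_+^\vee$, so $F_+=F'(3)$ with $F'=F_+^\vee(3)$ unimodular of rank $4$. So $F_+=\mathbb Z^4(3)$, and $\delta(b_{F_+})=1$. Contradiction.
* $(5,1)$: $f=2$, $\kappa=1$, $K=\langle3\rangle$, $V=\mathbb Z^3$. Full support gives $(\pm1,\pm1,\pm1)$: (O2).

**Step 2: $p=5$.** Here $\varepsilon_5=1$, $\left(\frac25\right)=-1$, $e^{-\pi ir/4}=(-1)^k$, so $\kappa=-(-1)^{a+k}=-1$; and $f=12-4k$, $k\in\{1,2\}$.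

* $(1,1)$: $K=B=\langle x,y\rangle$ with $x^2=2$, $y^2=3$, $xy=1$; $\operatorname{rk}V=10$. If $V=\mathbb Z^{10}$, the support has at most $5$ elements: (O1). Let $V=E_8\oplus\mathbb Z^2$. Then $y=\pm e_i+\alpha$. If $x\in E_8$, then $e_j\perp K$ for $j\ne i$: (O1). Otherwise $x=\pm e_1\pm e_2\equiv c$: (O2).
* $(2,0)$: $\kappa=-1$, impossible for $a=0$.
* $(2,2)$: $K=B\oplus\langle5\rangle$, $V=\mathbb Z^7$. Since $xy=1$, $y$ contains exactly one of the two basis vectors in $x$. Up to signs and order $x=e_1+e_2$, $y=e_1+e_3+e_4$. By full support the norm $5$ generator $v$ has nonzero entries at $5,6,7$. None of these can be $\pm2$, as $4+1+1>5$; so they are $\pm1$, and exactly two of $v_1,\dots,v_4$ are nonzero, equal to $\pm1$. Orthogonality gives $v_1+v_2=0$ and $v_1+v_3+v_4=0$. If $v_1\ne0$, then $v_2\ne0$ and $v_3+v_4\ne0$, giving at least three nonzero entries among the first four. So $v_1=v_2=0$ and $v_3=-v_4=\pm1$. Then $x+v\equiv c\bmod2$: (O2).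

**Step 3: $p=7$, $k=1$.** Here $f=6$, $a=1$, $\varepsilon_7=i$, $\left(\frac27\right)=1$, $r=6$, so $\kappa=-i\,e^{-3\pi i/2}=-i\cdot i=1$. $K=\langle7\rangle$ and $V=\mathbb Z^7$. Full support gives $(\pm1,\dots,\pm1)$: (O2).

**Step 4: $p=11$, $k=1$.** Here $f=2$, $a=1$, $\varepsilon_{11}=i$, $\left(\frac2{11}\right)=-1$, $r=10$, so $\kappa=-(-1)\,i\,e^{-5\pi i/2}=i\cdot(-i)=1$. $K=\langle11\rangle$ and $V=\mathbb Z^3$. The only way to write $11$ as a sum of three nonzero squares is $9+1+1$, so the generator is $(\pm3,\pm1,\pm1)$ up to order, $\equiv c\bmod2$: (O2). $\square$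

## 11. Order nine acting on $\omega$ by a cube root of unity

Lemma 3 does not cover an element $g$ of order $9$ whose cube fixes $\omega$.

**Lemma 4.** There is no $g\in O(\Lambda)$ of order $9$ with $g\omega=\zeta\omega$, $\zeta$ a primitive cube root of unity, and $(*)$ holding.

**Step 1: ranks.** The characteristic polynomial of $g$ is $\Phi_1^c\Phi_3^b\Phi_9^d$ with $b,d\ge1$ and $c+2b+6d=12$. So $d=1$ and $c+2b=6$. By Lemma 2(2) with $q=9$, $c=f>0$. So $c\in\{2,4\}$. By Lemma 2(3), $\det F_+=3^i$ for some $i\ge0$.

**Step 2: restrict $i$ by the characteristic vector.** $F_+\otimes\mathbb Z_2$ is unimodular and odd, and we claim it has an orthogonal basis, $F_+\otimes\mathbb Z_2\cong\langle u_1,\dots,u_c\rangle$. Split off a vector $x$ of odd norm $u$ and induct. If $x^\perp$ is even and nonzero, choose $y,z\in x^\perp$ with $yz=1$ and use $x+y$ instead of $x$: it has odd norm, and $z-u^{-1}x$ is orthogonal to $x+y$ with norm $z^2+u^{-1}$, which is odd. So the new complement is odd. The characteristic vectors of $\langle u_1,\dots,u_c\rangle$ are those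 with all coordinates odd, of norm $\equiv\sum u_j\bmod8$. By Lemma 2(2) $F$ contains a characteristic vector of norm $\equiv0\bmod8$. So $\sum u_j\equiv0\bmod8$.

If $c=2$, then $3^i\equiv u_1u_2\equiv-u_1^2\equiv-1\bmod8$ (determinants are compared up to squares of $2$-adic units, which are $\equiv1\bmod8$). This is impossible, as $3^i\equiv1,3\bmod8$. So $c=4$ and $b=1$. If $\tau$ of the $u_j$ are $\equiv3\bmod4$, then $0\equiv\sum u_j\equiv2\tau\bmod4$, so $\tau$ is even, $3^i\equiv1\bmod4$, and $i$ is even.

**Step 3: the part on which $g$ has order $9$.** Let $h=g^3$, $G=\Lambda^h$ (rank $6$) and $E=G^\perp$ (rank $6$, $\Phi_9(g|_E)=0$). As in Lemma 2(4), if $y\in E^\vee$ is the projection of $x\in\Lambda$, then $(1-h)y=(1-h)x\in E$. So $A_E$ is killed by $1-h$, hence by $3$. The module $E\otimes\mathbb Z_3$ is free of rank one over the discrete valuation ring $\mathbb Z_3[\zeta_9]$, so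
$$A_E\cong\mathbb Z_3[\zeta_9]/(1-\zeta_9)^j,$$
and $j\le3$ because $1-\zeta_9^3$ is a unit times $(1-\zeta_9)^3$. The skew form $(x,(g-g^{-1})y)$ on $E$ has determinant $\pm3^j\,\Phi_9(1)\Phi_9(-1)=\pm3^{j+1}$, a square; so $j$ is odd. By gluing, $A_G\cong A_E$ equivariantly for $g$.

**Step 4: the plane containing $\omega$.** Let $C_0$ be the orthogonal complement of $F$ in $G$, of rank $2$. Since $h\omega=\omega$ and $\omega\perp F$, $\omega\in C_0\otimes\mathbb C$; so $C_0$ is positive definite. It is even, being contained in $C$. As $\Phi_3(g|_{C_0})=0$, it is $\mathbb Z[\zeta_3]$-free of rank $1$. If $x$ is a generator, $x\cdot gx=-x^2/2$, so $C_0\cong A_2(m)$ with $2m=x^2$. The group $R=G/(F\oplus C_0)$ embeds equivariantly by projection in $A_{C_0}$ and in $A_F$. On $A_F$ the element $g$ acts trivially, so $R$ is killed by $1-g$. As $A_{C_0}$ is a cyclic $\mathbb Z[\zeta_3]$-module, the part killed by $1-\zeta_3$ has order $1$ or $3$. So $|R|=3^t$ with $t\in\{0,1\}$. Comparing determinants, $3^i\cdot3m^2=3^{j+2t}$. So $m=3^l$ and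
$$i=j+2t-1-2l\le4 .$$
As $i$ is even, $i\in\{0,2,4\}$.

**Step 5: $i=0$.** $F_+$ is unimodular of rank $4$, so $F_+=\mathbb Z^4$ has vectors of norm $1$. Contradiction.

**Step 6: $i=4$.** Then $j=3$, $t=1$, $l=0$, and $C_0=A_2$. As $G^\vee\subset F^\vee\oplus C_0^\vee$ and $g$ is trivial on $F^\vee$, $(1-g)G^\vee\subset(1-g)A_2^\vee\subset A_2\subset G$. So $g$ is trivial on $A_G$. But on $A_E\cong\mathbb Z_3[\zeta_9]/(1-\zeta_9)^3$ it is multiplication by $\zeta_9$, which is not trivial. Contradiction.

**Step 7: $i=2$.** $C$ is even of signature $(2,6)$ with $|A_C|=9$. Suppose first $A_C\cong\mathbb Z/9$. Then $q_C=\langle2s/9\rangle$ with $3\nmid s$ (the numerator is even as in Section 9, Step 1). The Milgram sum is $\sum_{x\bmod9}e^{2\pi isx^2/9}$. The $x\in3\mathbb Z$ contribute $3$. For $3\nmid x_0$, the terms $x=x_0+3k$, $k\bmod3$, contribute $e^{2\pi isx_0^2/9}\sum_ke^{2\pi i\cdot2sx_0k/3}=0$. So the sum is $3$, but Milgram's formula gives $3e^{2\pi i(-4)/8}=-3$. Contradiction. Suppose now $A_C\cong\mathbb F_3^2$. Then (2) with $r=8$, $a=2$ gives $\kappa=-i^2e^{-2\pi i}=1$.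 So we may take $K=\langle3\rangle^2$ and $V=\mathbb Z^6$. By (O1) the two norm $3$ vectors have disjoint supports, and (O2) applies. Contradiction. $\square$

**Proposition 5.** If $(*)$ holds, $|G_\omega|$ is a power of $2$.

*Proof.* Suppose an odd prime $p$ divides $|G_\omega|$. Take $g_0\in\mathrm{Stab}(\omega)$ with $p$ dividing the order of $\chi(g_0)$, and write the order of $g_0$ as $p^st$ with $p\nmid t$. Then $g=g_0^t$ has order $p^s$, and $\chi(g)\ne1$, since otherwise the order of $\chi(g_0)$ would divide $t$. A primitive $p^s$-th root of unity is an eigenvalue of $g$ on $\Lambda$, so $\varphi(p^s)\le12$. As $\varphi(25),\varphi(27),\varphi(49),\dots>12$, either $p^s=p$ or $p^s=9$. Order $p$ contradicts Lemma 3. If the order is $9$ and $\chi(g)$ has order $9$, apply Lemma 3 to $g^3$, which has order $3$ and $\chi(g^3)\ne1$. If $\chi(g)$ has order $3$, apply Lemma 4. $\square$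

## 12. Trace forms over $\mathbb Q_2(\zeta_{16})$ and the exclusion of order $16$

By (1) and $\varphi(32)=16$, a power of $2$ which is the order of $G_\omega$ is at most $16$.

**Proposition 6.** If $(*)$ holds, $|G_\omega|\ne16$.

Suppose $\chi(g)$ is a primitive 16th root of unity; replacing $g$ by an odd power, $g$ has $2$-power order.

**Step 1: $T$ and $S$ are glued along an elementary $2$-group.** By (1), $8\mid\operatorname{rk}T\le12$, so $\operatorname{rk}T=8$, $T$ has signature $(2,6)$, $\Phi_{16}(g|_T)=0$ and $\operatorname{rk}S=4$. On $S$ the eigenvalues have $2$-power order with $\varphi\le4$, so $(g|_S)^8=1$. Thus $g^8=-1$ on $T$ and $+1$ on $S$. For $x\in\Lambda$, $2x=(x-g^8x)+(x+g^8x)\in T\oplus S$. Hence $A_T\cong A_S\cong(\mathbb Z/2)^a$ with $a\le4$, and $b_T\cong-b_S$.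

**Step 2: describe $T\otimes\mathbb Z_2$ by one number $\alpha$.** Let $K=\mathbb Q_2(\zeta_{16})$ with ring of integers $O=\mathbb Z_2[\zeta_{16}]$, uniformizer $\lambda=1-\zeta_{16}$ and residue field $\mathbb F_2$. Let $K_+$ be the subfield fixed by $\zeta_{16}\mapsto\bar\zeta_{16}=\zeta_{16}^{-1}$, with uniformizer $\pi=\lambda\bar\lambda$. Then $2\sim\lambda^8\sim\pi^4$. The different of $K$ is $(\Phi_{16}'(\zeta_{16}))=(8)=(\lambda^{24})$. The different of $K/K_+$ is $(\zeta_{16}-\bar\zeta_{16})=(1-\zeta_{16}^2)=(\lambda^2)$, since $O=O_{K_+}[\zeta_{16}]$. By transitivity the different of $K_+$ is $(\pi^{11})$. Therefore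
$$\mathrm{Tr}_{K_+/\mathbb Q_2}(\pi^kO_{K_+})\subset2^m\mathbb Z_2\iff k\ge4m-11 .\tag{3}$$

$T\otimes\mathbb Z_2$ is free of rank one over $O$, with $g$ acting as $\zeta_{16}$; identify it with $O$. Since $g$ is an isometry, $(x,y)=(x\bar y,1)$. The functional $z\mapsto(z,1)$ is $\mathrm{Tr}_{K/\mathbb Q_2}(\alpha z)$ for a unique $\alpha\in K^\times$, and symmetry gives $\alpha=\bar\alpha$. So
$$(x,y)=\mathrm{Tr}_{K/\mathbb Q_2}(\alpha x\bar y),\qquad\alpha\in K_+ .$$
The dual lattice is $\alpha^{-1}\lambda^{-24}O$, and it equals $\lambda^{-a}O$ since it has index $2^a$ over $O$. So $v_\lambda(\alpha)=a-24$, and $a$ is even because $\alpha\in K_+$. Finally $(x,x)=2\,\mathrm{Tr}_{K_+/\mathbb Q_2}(\alpha x\bar x)$ with $v_\pi(\alpha x\bar x)=\frac{a-24}2+v_\lambda(x)$.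

**Step 3: all norms in $T^\vee$ and $S^\vee$ are integers.** For $x\in T^\vee$, $v_\lambda(x)\ge-a$, so $v_\pi(\alpha x\bar x)\ge-12-\frac a2\ge-14\ge4(-1)-11$. By (3) the trace lies in $\frac12\mathbb Z_2$, so $x^2\in\mathbb Z_2$. As $4x^2=(2x)^2\in\mathbb Z$, we get $x^2\in\mathbb Z$. So $b_T(x,x)=0$ on $A_T$, and by $b_S\cong-b_T$ also $s^2\in\mathbb Z$ for all $s\in S^\vee$. Put $S_+=S(-1)$. There remain $a=0,4,2$.

**Step 4: $a=0$.** $S_+$ is unimodular of rank $4$, so $S_+=\mathbb Z^4$, contradicting $(*)$.

**Step 5: $a=4$.** $S_+=2S_+^\vee$, so $S_+=S'(2)$ with $S'$ unimodular of rank $4$, and $S_+=\mathbb Z^4(2)$. Half of a basis vector lies in $S_+^\vee$ and has norm $\frac12\notin\mathbb Z$, contradicting Step 3.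

**Step 6: $a=2$.** We show that $\Lambda$ would be even. For $x\in T$, $v_\pi(\alpha x\bar x)\ge-11$, so the trace lies in $\mathbb Z_2$ by (3), and $x^2\in2\mathbb Z_2$: $T$ is even. By Step 3 $q_T$ takes values in $\mathbb Z/2\mathbb Z$, and Milgram's formula gives $\sum_{x\in A_T}(-1)^{q_T(x)}=2e^{2\pi i(-4)/8}=-2$. The term $x=0$ is $1$, so $q_T(x)=1$ for all three $x\ne0$.

Take $s\in S_+^\vee\setminus S_+$. As $s^2\in\mathbb Z$ and $2s\in S_+$, the lattice $S_++\mathbb Zs$ is integral, and unimodular because $\det S_+=4$. So it is $\mathbb Z^4$. Hence $S_+=\{y\in\mathbb Z^4:w\cdot y\text{ even}\}$ with $w\in\{0,1\}^4$ of weight $j\ge1$. Since $w/2\in S_+^\vee$ has norm $j/4\in\mathbb Z$, $j=4$ and $S_+=D_4$. So $S$ is even, and every element of $S^\vee\setminus S$ has odd norm: the nonzero classes of $D_4^\vee/D_4$ are represented by $(1,0,0,0)$ and $\frac12(\pm1,1,1,1)$, of norm $1$. The elements of $\Lambda$ are $t+s$ with $t\in T^\vee$, $s\in S^\vee$ of corresponding classes. If both classes are zero, the norm is even; if both are nonzero, it is odd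 plus odd. So $\Lambda$ is even, a contradiction. $\square$

By Propositions 5 and 6, $|G_\omega|\in\{2,4,8\}$ whenever $(*)$ holds. With Proposition 1, $I(Y)\in\{1,2,4\}$ for every Enriques surface $Y$. For the surface of Section 3 we had $4\mid I(Y)$, so $I(Y)=4$; this proves Theorem B(iv).

## 13. Eigenspaces of isometries of order $4$ and $8$, and generic periods

We now realize every pair in Theorem B(ii). By Proposition 1 it suffices to find $\omega$ satisfying $(*)$ with prescribed $|G_\omega|$ and $\operatorname{rk}T_\omega$. The period domain is $\{[\omega]:\omega^2=0,\ \omega\bar\omega>0\}\subset\mathbb P(\Lambda_{\mathbb C})$.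

**Step 1: $(*)$ is an open condition.** The hyperplanes $\delta^\perp$ ($\delta\in\Lambda$, $\delta^2=-1$) are locally finite in the period domain. Indeed, for a positive plane $P$ the majorant $x\mapsto x_P^2-x_{P^\perp}^2$ (where $x_P$, $x_{P^\perp}$ are the components of $x$ in $P$ and $P^\perp$) is positive definite and depends continuously on $P$. For $P$ in a compact set it is bounded below by a fixed positive multiple of a Euclidean norm. If $\delta\perp P$, it takes the value $1$ on $\delta$. This leaves finitely many $\delta$.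

**Step 2: an isometry $J$ of order $n\in\{4,8\}$.** Let $K=\mathbb Q(\zeta_n)\subset\mathbb C$.

* $n=4$: $\Lambda=I_{1,5}\oplus I_{1,5}$ and $J(x,y)=(-y,x)$.
* $n=8$: let $R=\mathbb Z[\zeta_8]$, with different $(4)$, and $u=1+\sqrt2\in R$, a unit, $\sqrt2=\zeta_8+\bar\zeta_8$. Since $u/4$ generates the inverse different, $\frac14\mathrm{Tr}(ux\bar y)$ is integral unimodular on $R$. Its signature is $(2,2)$, as $1+\sqrt2>0>1-\sqrt2$. The form $-\frac14\mathrm{Tr}(x\bar y)$ on $R$ is $I_{0,4}$, with orthogonal basis $1,\zeta_8,\zeta_8^2,\zeta_8^3$. The sum of the first and two copies of the second is odd unimodular of signature $(2,10)$, so it is $\cong\Lambda$. Let $J$ be multiplication by $\zeta_8$.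

Let $\zeta=i$, resp. $\zeta=\zeta_8\in\mathbb C$ with $\zeta_8+\bar\zeta_8>0$. Put $V_K=\ker(J-\zeta)\subset\Lambda\otimes K$ and $V=V_K\otimes_K\mathbb C$. Then $\dim V=12/\varphi(n)=6$, resp. $3$. For $n=4$, $V=\{(x,-ix)\}$ and $h((x,-ix),(x,-ix))=2x\bar x$, of signature $(1,5)$. For $n=8$, $V$ has one coordinate in each summand, and $h$ is $\frac14(u|x_1|^2-|x_2|^2-|x_3|^2)$ with $u=1+\sqrt2>0$, of signature $(1,2)$. Every $v\in V$ has $v^2=(Jv)^2=\zeta^2v^2$, so $v^2=0$. So $\mathcal B=\{[v]\in\mathbb P(V):h(v,v)>0\}$ is a ball of dimension $5$, resp. $2$, in the period domain.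

**Step 3: a $K$-rational point of $\mathcal B$ satisfying $(*)$.** No $\delta^\perp$ contains $V$: a rational $\delta$ orthogonal to $V_K$ is orthogonal to all Galois conjugates of $V_K$, which are the eigenspaces of $J$ and span $\Lambda\otimes K$; so $\delta=0$. By Step 1 $\mathcal B^\circ=\mathcal B\setminus\bigcup\delta^\perp$ is open and nonempty. As $K$ is dense in $\mathbb C$, it contains $[v]$ with $v\in V_K$.

**Step 4: prescribe the rank of $T_\omega$.** Let $1\le k\le\dim V$, and let $W\subset V_K$ be a $K$-subspace of dimension $k$ containing $v$. The conjugates $\sigma W$, $\sigma\in\mathrm{Gal}(K/\mathbb Q)$, lie in different eigenspaces of $J$, so their sum is direct; it is Galois stable, so by descent $\bigoplus_\sigma\sigma W=T_W\otimes K$ for a rational subspace $T_W\subset\Lambda_{\mathbb Q}$ of dimension $\varphi(n)k$. A rational subspace $Q'$ with $W\subset Q'_{\mathbb C}$ contains all $\sigma W$ after complexification, hence contains $T_W$. Let $\omega\in W_{\mathbb C}$ be near $v$, so that $h(\omega,\omega)>0$ and $(*)$ hold, and outside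 the countably many proper subspaces of $W_{\mathbb C}$ of the form $W_{\mathbb C}\cap Q'_{\mathbb C}$ (we say: very general). Then $T_\omega\otimes\mathbb Q\subset T_W$, and its complexification contains $W$; so $T_\omega\otimes\mathbb Q=T_W$ and $\operatorname{rk}T_\omega=\varphi(n)k$. Also $J\in\mathrm{Stab}(\omega)$, so $n\mid|G_\omega|$.

**Step 5: $I=4$.** For $n=8$, $|G_\omega|=8$ by Propositions 5 and 6. So $I=4$ occurs with $\operatorname{rk}T=4,8,12$.

**Step 6: $I=2$.** For $n=4$, $|G_\omega|\in\{4,8\}$. Suppose $|G_\omega|=8$ for all very general $\omega$ near $v$. Each such $\omega$ lies in some $\ker(g-\zeta')$ with $g\in O(\Lambda)$ and $\zeta'$ a primitive 8th root of unity. As $O(\Lambda)$ is countable, by Baire some $\ker(g-\zeta')\cap W_{\mathbb C}$ has interior points, so $W\subset\ker(g-\zeta')$. Take $0\ne w\in W\subset\Lambda\otimes\mathbb Q(i)$. Then $gw=\zeta'w$, and both $w$ and $gw$ have coordinates in $\mathbb Q(i)$, so $\zeta'\in\mathbb Q(i)$. Contradiction. So $I=2$ occurs with $\operatorname{rk}T=2k$ for $1\le k\le6$, that is, $2,4,\dots,12$.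

**Step 7: $I=1$.** Let $\omega_0$ be the vector of Example 2: it satisfies $(*)$, $\operatorname{rk}T_{\omega_0}=2$ and $|G_{\omega_0}|=2$. So $I=1$ occurs with $r=2$. Let $3\le r\le12$, and let $W\subset\Lambda_{\mathbb Q}$ be a rational subspace of dimension $r$ containing $T_{\omega_0}$. It has signature $(2,r-2)$, since $T_{\omega_0}^\perp$ is negative definite. Near $\omega_0$ the vectors $\omega\in W_{\mathbb C}$ with $\omega^2=0$ form an open piece of the quadric $\{w^2=0\}$ and satisfy $\omega\bar\omega>0$ and $(*)$. As $r\ge3$, this quadric is irreducible, and it is smooth away from $0$. If an open piece lay in a proper subspace, then by irreducibility the whole quadric, of dimension $r-1$, would lie in a hyperplane and hence equal it, which is impossible for a nondegenerate form in $r\ge3$ variables. So every open piece spans $W_{\mathbb C}$. Therefore, for $\omega$ outside countably many nowhere dense closed subsets, $T_\omega\otimes\mathbb Q=W$. Suppose $|G_\omega|>2$ for all these $\omega$. Then each lies in some $\ker(g-\zeta')$ with $g\in O(\Lambda)$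 and $\zeta'$ a root of unity, $\zeta'\notin\mathbb R$. There are countably many such pairs, so by Baire one $\ker(g-\zeta')$ contains an open piece of the quadric, hence $W_{\mathbb C}$. But $W$ contains nonzero rational vectors $w$, and $gw=\zeta'w$ is impossible with $\zeta'\notin\mathbb R$. So $I=1$ occurs with $\operatorname{rk}T=r$.

Together with Section 12 this proves Theorem A. $\blacksquare$

## 14. Ranks and balls: the rest of Theorem B

**Part (ii).** Sufficiency is Section 13. For necessity, $T$ contains a positive plane after tensoring with $\mathbb R$, so $2\le\operatorname{rk}T_X\le12$. By (1) with $m=|G_\omega|=2I$, $\varphi(2I)\mid\operatorname{rk}T_X$, where $\varphi(2)=1$, $\varphi(4)=2$, $\varphi(8)=4$.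

**Part (iii), the bounds.** If $I\ge2$, then $|G_\omega|\in\{4,8\}$; pick $g\in\mathrm{Stab}(\omega)$ with $\chi(g)$ primitive of order $4$. If $I=4$, pick $g$ with $\chi(g)$ primitive of order $8$. Then $\omega\in V_g:=\ker(g-\chi(g))$. The Galois conjugate eigenspaces have equal dimension, so $\dim V_g\le12/\varphi(4)=6$, resp. $12/\varphi(8)=3$. All vectors of $V_g$ are isotropic, since $\chi(g)^2\ne1$. We must see that $h|_{V_g}$ has exactly one positive direction. The element $g$ has finite order, so it is diagonalizable, and distinct eigenspaces are $h$-orthogonal; so $h$ is nondegenerate on $V_g$. As $\chi(g)\notin\mathbb R$, $V_g\cap\overline{V_g}=0$. The real vectors of $V_g\oplus\overline{V_g}$ are $v+\bar v$ with $v\in V_g$, and $(v+\bar v)^2=2h(v,v)$. So the real form of $V_g\oplus\overline{V_g}$ has twice as many positive directions as $h|_{V_g}$. Since $\Lambda$ has signature $(2,10)$ and $h(\omega,\omega)>0$, $h|_{V_g}$ has exactly one. Hence the points of $\mathbb P(V_g)$ with $h>0$ form a ball of dimension $\le5$, resp. $\le2$. There are countably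 many $g\in O(\Lambda)$.

**Part (iii), attainment.** By Proposition 1 and Section 13, Step 3, every point of the open set $\mathcal B^\circ$, of dimension $5$ for $n=4$ and $2$ for $n=8$, is the period of an Enriques surface with $n\mid|G_\omega|$. So $I\ge2$, resp. $I=4$, on it.

Part (i) is Proposition 1, and part (iv) was proved in Section 3 and at the end of Section 12. $\blacksquare$
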